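\title{Return probabilities of random walk on dynamical percolation on transitive graphs}

\begin{abstract}
In random walk on dynamical percolation the edges of a graph open and close independently in time, and a walker may only cross open edges. We prove that on every infinite connected vertex-transitive graph, started in a stationary environment, the return probability $Q_t(o,o)$ of the walker is comparable to the return probability $P_t(o,o)$ of simple random walk: $\frac1C P_{Ct}(o,o)\le Q_t(o,o)\le C P_{t/C}(o,o)$ for all $t\ge 0$. On unimodular graphs $C$ does not depend on the graph, and $Q_t(o,o)\ge P_{pt}(o,o)$, where $p$ is the density of open edges; the constant $p$ is optimal. The proof combines reversibility of the full process, a description of the walker's memory by an $M/M/\infty$ queue, and a H\"older inequality for the trace on invariant operators. Nonamenable graphs are treated through a spectral gap.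
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and the question}

Throughout, $G=(V,E)$ is an infinite, connected, locally finite, vertex-transitive simple graph of degree $d$, with automorphism group $\Gamma$ and a fixed vertex $o$. We fix $\mu\in(0,1]$ and $p\in(0,1)$, put $\Omega=\{0,1\}^E$ ($1$ means open, $0$ closed), and write $\beta(1)=p$, $\beta(0)=1-p$, and $\pi_p=\beta^{\otimes E}$.

\emph{Random walk on dynamical percolation} is the Markov process $(X_t,\eta_t)_{t\ge0}$ on $V\times\Omega$ built from the following independent ingredients. Each edge carries a Poisson clock of rate $\mu$; when it rings, the edge \emph{refreshes}, that is, it receives a new state with law $\beta$, independent of everything else. The walker carries a Poisson clock of rate $1$, whose rings we call \emph{attempts}; at an attempt the walker chooses a uniform neighbor of its position and jumps there if the edge between them is open, and otherwise stays in place. The environment $(\eta_t)$ does not feel the walker. Each edge is a two-state Markov chain with transition probabilities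
\begin{equation}\label{eq:edge}
k_s(a,b)=e^{-\mu s}\mathbf 1\{a=b\}+(1-e^{-\mu s})\beta(b),
\end{equation}
and $\beta(a)k_s(a,b)$ is symmetric in $a,b$. So each edge is reversible with respect to $\beta$, and $\pi_p$ is stationary for the environment.

We compare $X$ with continuous-time simple random walk, which at rate $1$ jumps to a uniform neighbor. Let $K(x,y)=\frac1d\mathbf 1\{x\sim y\}$ and $\Delta=I-K$, acting on $\ell^2(V)$. The transition kernel of simple random walk is $P_t=e^{-t\Delta}$. For the walker in a stationary environment put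
\[
Q_t(x,y)=\mathbb P\big(X_t=y\mid X_0=x,\ \eta_0\sim\pi_p\big).
\]
The question, which comes from Hermon and Sousi \cite{HS}, is whether the return probabilities $Q_t(o,o)$ and $P_t(o,o)$ agree up to a constant factor and a constant change of time scale. Such a comparison transfers the shape of the decay from one walk to the other: if $P_t(o,o)$ lies between constant multiples of $(1+t)^{-\alpha}$, then so does $Q_t(o,o)$, and the expected total time spent at $o$ is finite for one walk if and only if it is finite for the other.

\subsection{Results}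

The answer is yes.

\begin{theorem}\label{thm:main}
Let $G$ be an infinite, connected, locally finite, vertex-transitive graph, $\mu\in(0,1]$ and $p\in(0,1)$. There is $C=C(G,p,\mu)\ge1$ such that
\[
\frac1C\,P_{Ct}(o,o)\le Q_t(o,o)\le C\,P_{t/C}(o,o)\qquad\text{for all }t\ge0.
\]
\end{theorem}

More can be said under geometric assumptions. For finite $F\subset V$ let $\partial F$ be the set of edges with exactly one endpoint in $F$, and let $h=\inf|\partial F|/|F|$ over finite nonempty $F$. The graph is \emph{amenable} if $h=0$. It is \emph{unimodular} if it satisfies the \emph{mass transport principle}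
\begin{equation}\label{eq:mtp}
\sum_{y\in V}f(o,y)=\sum_{y\in V}f(y,o)
\end{equation}
for every $f\colon V\times V\to[0,\infty]$ that is \emph{invariant}, meaning $f(\gamma x,\gamma y)=f(x,y)$ for all $\gamma\in\Gamma$. If $f(x,y)$ is the mass sent from $x$ to $y$, then \eqref{eq:mtp} says that a vertex receives as much as it sends. Cayley graphs are unimodular: with $o$ the identity element, invariance under left multiplication gives $f(o,y)=f(y^{-1},o)$. Amenable graphs are unimodular as well (Lemma \ref{lem:geom}).

\begin{theorem}\label{thm:sharp}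
Let $G,\mu,p$ be as in Theorem \ref{thm:main} and $\kappa=\frac{\mu}{1+\mu}e^{-1/\mu}$.
\begin{itemize}
\item[(a)] If $G$ is unimodular, then $P_{pt}(o,o)\le Q_t(o,o)$ for all $t\ge0$, and $Q_t(o,o)\le CP_{t/C}(o,o)$ for all $t\ge0$ with $C=C(p,\mu)$ not depending on $G$.
\item[(b)] If $G$ is amenable, then $P_{pt}(o,o)\le Q_t(o,o)$ for all $t\geq 0$, and for every $a\in(0,p\kappa)$ there is $C=C(G,p,\mu,a)$ with $Q_t(o,o)\le CP_{at}(o,o)$ for all $t\ge0$.
\item[(c)] The constant $p$ in these lower bounds is optimal: if $a\ge0$ and $Q_t(o,o)\ge P_{at}(o,o)$ for arbitrarily small $t>0$, then $a\ge p$.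
\end{itemize}
\end{theorem}

\subsection{What to expect}

Suppose the walker saw a newly sampled edge at every attempt, as if the edges refreshed infinitely fast. Each attempt would be an independent step of the lazy kernel
\[
R=(1-p)I+pK=I-p\Delta,
\]
and the law at time $t$ would be $\sum_n e^{-t}\frac{t^n}{n!}R^n=e^{-t(I-R)}=P_{pt}$. So the first guess is $Q_t\approx P_{pt}$. The true walker has memory, and the effect first appears with two attempts.

\begin{example}\label{ex:two}
Start at $x$ with $\eta_0\sim\pi_p$ and condition on two attempts, a time $s$ apart. Let the first attempt use the edge $e=xy$. Whether or not it succeeds, the walker is then at an endpoint of $e$, so the second attempt uses $e$ again with probability $1/d$. If the second attempt uses another edge, or uses $e$ after a refresh, the two observed states are independent with law $\beta$. In the remaining case, of probability $e^{-\mu s}/d$, the two states are equal: the walker crosses $e$ twice or fails twice, and ends at $x$. With independent states it would end at $y$ with probability $2p(1-p)$ and at $x$ otherwise.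 Averaging over $y$, the position after the two attempts has kernel
\[
R^2+e^{-\mu s}\,\frac{2p(1-p)}{d}\,\Delta .
\]
Zero attempts and one attempt produce the kernels $I$ and $R$, as for the memoryless walk. In $[0,t]$ there are exactly two attempts with probability $t^2/2+O(t^3)$ and more with probability $O(t^3)$. Since $\Delta(o,o)=1$,
\[
Q_t(o,o)-P_{pt}(o,o)=\frac{p(1-p)}{d}\,t^2+O(t^3)\qquad(t\to0).
\]
\end{example}

Memory thus holds the walker back, which makes $Q_t(o,o)\ge P_{pt}(o,o)$ plausible. For the upper bound one hopes that, since memory fades at rate $\mu$, a positive fraction of the attempts still act as independent $R$-steps, and that the other attempts cannot undo the spreading these steps cause. The obstacle in both directions is that $X$ alone is not a Markov process: $(Q_t)$ is not a semigroup, and a later attempt may well undo an earlier one, as in the example.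

\section{The method on the integer line}\label{sec:Z}

On $G=\mathbb Z$ both halves of Theorem \ref{thm:sharp}(a) reduce to a computation with Fourier series, once two probabilistic facts are granted. For a kernel $A(x,y)=a(y-x)$ with $a\in\ell^1(\mathbb Z)$ let $\widehat A(\theta)=\sum_z a(z)e^{i\theta z}$. Then $\widehat{AB}=\widehat A\,\widehat B$ and $A(0,0)=\frac1{2\pi}\int_{-\pi}^{\pi}\widehat A(\theta)\,d\theta$. Moreover $|\widehat A|\le1$ if $A$ is stochastic, and with $\lambda(\theta)=1-\cos\theta$ we have $\widehat\Delta=\lambda$, $\widehat R=1-p\lambda$, $\widehat{P_t}=e^{-t\lambda}$.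

\emph{Lower bound.} The first fact (Lemma \ref{lem:convex}) is that $\langle Q_tu,u\rangle\ge\exp(-pt\langle\Delta u,u\rangle)$ for unit vectors $u\in\ell^2(V)$. With $u=\delta_0$ it gives only $Q_t(0,0)\ge e^{-pt}$. It must be used one frequency at a time. For $u_n(x)=n^{-1/2}e^{i\theta x}\mathbf 1\{1\le x\le n\}$ we have $\langle Au_n,u_n\rangle=\sum_za(z)e^{i\theta z}(1-|z|/n)_+\to\widehat A(\theta)$. Hence $\widehat{Q_t}(\theta)\ge e^{-pt\lambda(\theta)}$, and integrating over $\theta$ gives $Q_t(0,0)\ge P_{pt}(0,0)$.

\emph{Upper bound.} The second fact (Section \ref{sec:queue}) is that one can condition on auxiliary randomness, which does not see the graph, so that the conditional law of $X_t$ has kernel $B_0RB_1R\cdots RB_M$. Here the $B_l$ are invariant stochastic kernels about which nothing else is known, and $M\ge c_1t$ with overwhelming probability. The factors $R$ come from attempts that neither use old information nor leave information behind. On $\mathbb Z$, for $p\le\frac12$ we have $0\le1-p\lambda\le e^{-p\lambda}$, so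
\[
(B_0R\cdots RB_M)(0,0)=\frac1{2\pi}\int_{-\pi}^\pi\widehat R^{\,M}\prod_l\widehat{B_l}\,d\theta\le\frac1{2\pi}\int_{-\pi}^\pi|\widehat R|^M d\theta\le P_{pM}(0,0).
\]

On a general graph there is no reason for invariant kernels to commute. What survives on unimodular graphs is the identity $(AB)(o,o)=(BA)(o,o)$, which makes $A\mapsto A(o,o)$ a trace. In Section \ref{sec:trace} the frequencies are replaced by spectral windows of $\Delta$, and the pointwise bound $|\widehat{B_l}|\le1$ by a H\"older inequality for the trace. Graphs that are not unimodular are nonamenable. There $P_t(o,o)$ lies between two exponentials, and it is enough to do the same for $Q_t(o,o)$; this is Section \ref{sec:nonamen}.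

\section{Preliminaries}\label{sec:prelim}

\subsection{Operators}

Hilbert spaces are complex. The kernel of a bounded operator $A$ on $\ell^2(V)$ is $A(x,y)=\langle A\delta_y,\delta_x\rangle$, so that $Au(x)=\sum_yA(x,y)u(y)$ and products of operators correspond to matrix products. A \emph{contraction} is an operator of norm at most $1$. For self-adjoint operators, $A\le B$ means $\langle Au,u\rangle\le\langle Bu,u\rangle$ for all $u$.

\emph{Schur's test.} If a kernel $A\ge0$ has row sums and column sums at most $a$, then $\|A\|\le a$. Indeed, $|Au(x)|^2\le a\sum_yA(x,y)|u(y)|^2$ by the Cauchy--Schwarz inequality, and summing over $x$ gives $\|Au\|^2\le a^2\|u\|^2$.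

\emph{The spectral theorem.} Let $L$ be bounded and self-adjoint. There is a $*$-homomorphism $f\mapsto f(L)$ from bounded Borel functions on $\operatorname{spec}(L)$ to operators, with $\|f(L)\|\le\sup|f|$. For each unit vector $u$ there is a probability measure $\nu_u$ on $\operatorname{spec}(L)$, the spectral measure, with $\langle f(L)u,u\rangle=\int f\,d\nu_u$. Every bounded operator commuting with $L$ commutes with all $f(L)$. If an open set $J$ meets $\operatorname{spec}(L)$, then $\mathbf 1_J(L)\ne0$. Finally $\|L\|=\sup|\langle Lu,u\rangle|$ and $\min\operatorname{spec}(L)=\inf\langle Lu,u\rangle$ over unit vectors $u$.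

By Schur's test $K$ and $R$ are self-adjoint contractions, so $0\le\Delta\le2$. Let $\nu$ be the spectral measure of $\Delta$ at $\delta_o$. Two facts are used constantly:
\begin{equation}\label{eq:basic}
P_t(o,o)=\int_{[0,2]}e^{-t\lambda}\,\nu(d\lambda)\ \text{ is nonincreasing in }t,\qquad P_t(o,o)\ge e^{-t}.
\end{equation}
The second holds because with probability $e^{-t}$ simple random walk has not moved by time $t$.

\subsection{Amenability}

\begin{lemma}\label{lem:geom}
\begin{itemize}
\item[(i)] If $G$ is amenable, then $G$ is unimodular.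
\item[(ii)] If $G$ is nonamenable, then $\|K\|\le1-\frac{h^2}{2d^2}<1$.
\item[(iii)] If $G$ is amenable, then $0\in\operatorname{spec}(\Delta)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The idea is that mass transported inside a finite set balances, and an amenable graph has sets with negligible boundary. Let $f\ge0$ be bounded, invariant, and supported on pairs at distance at most $r$. The sums $a=\sum_yf(x,y)$ and $b=\sum_yf(y,x)$ are finite and, by transitivity, independent of $x$. For finite $F$,
\[
a|F|=\sum_{x,y\in F}f(x,y)+\sum_{x\in F,\,y\notin F}f(x,y),\qquad b|F|=\sum_{x,y\in F}f(y,x)+\sum_{x\in F,\,y\notin F}f(y,x),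
\]
and the first sums on the right are equal. If $x\in F$ contributes to one of the second sums, some $y\notin F$ is within distance $r$ of $x$; a geodesic from $x$ to $y$ contains an edge of $\partial F$, whose endpoint in $F$ is within distance $r$ of $x$. So at most $|\partial F|\,v_r$ vertices $x$ contribute, where $v_r$ is the size of a ball of radius $r$, and each contributes at most $a$, respectively $b$. Thus $|a-b|\,|F|\le(a+b)v_r|\partial F|$, and sets with $|\partial F|/|F|\to0$ give $a=b$. For general $f$ apply this to $\min(f(x,y),n)\mathbf 1\{\operatorname{dist}(x,y)\le n\}$ and let $n\to\infty$ by monotone convergence.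

(ii) Counting each vertex once per incident edge gives $\sum_{xy\in E}(f(x)^2+f(y)^2)=d\|f\|^2$ and
\begin{equation}\label{eq:dirichlet}
d\,\langle\Delta f,f\rangle=\sum_{xy\in E}|f(x)-f(y)|^2 .
\end{equation}
Let $f\ge0$ be finitely supported. An edge $xy$ lies in $\partial\{f^2>s\}$ exactly for $s$ in an interval of length $|f(x)^2-f(y)^2|$, so
\[
h\|f\|^2=h\int_0^\infty|\{f^2>s\}|\,ds\le\int_0^\infty|\partial\{f^2>s\}|\,ds=\sum_{xy\in E}|f(x)-f(y)|\,(f(x)+f(y)).
\]
By Cauchy--Schwarz, \eqref{eq:dirichlet} and $(a+b)^2\le2a^2+2b^2$, the right side is at most $(d\langle\Delta f,f\rangle)^{1/2}(2d\|f\|^2)^{1/2}$. Hence $\langle\Delta f,f\rangle\ge\frac{h^2}{2d^2}\|f\|^2$, that is, $\langle Kf,f\rangle\le(1-\frac{h^2}{2d^2})\|f\|^2$. For arbitrary finitely supported $f$ use $|\langle Kf,f\rangle|\le\langle K|f|,|f|\rangle$. By density the bound holds on $\ell^2(V)$, and $K$ is self-adjoint.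

(iii) By \eqref{eq:dirichlet}, $\langle\Delta\mathbf 1_F,\mathbf 1_F\rangle/\|\mathbf 1_F\|^2=|\partial F|/(d|F|)$, which has infimum $0$.
\end{proof}

\section{Reversibility and a convexity bound}\label{sec:rev}

Since $X$ is not Markov, we pass to the full process, which is. Let $m$ be the product of counting measure on $V$ and $\pi_p$, and $S_tg(x,\eta)=\mathbb E_{x,\eta}[g(X_t,\eta_t)]$. Nothing in this section needs amenability or unimodularity.

To record what the walker does at $n$ successive attempts we use \emph{words}: sequences $w=(x_0,e_1,x_1,\dots,e_n,x_n)$ in which both $x_{i-1}$ and $x_i$ are endpoints of the edge $e_i$. We put $\alpha_i=\mathbf 1\{x_i\ne x_{i-1}\}$. The walker started at $x_0$ \emph{follows} $w$ if its $i$th attempt uses $e_i$ and leads to $x_i$, which means that $e_i$ is then in state $\alpha_i$. The definition of a word is symmetric: the reversal $(x_n,e_n,x_{n-1},\dots,e_1,x_0)$ is again a word, with the same $\alpha_i$ in reverse order.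

\begin{lemma}\label{lem:rev}
For all measurable $f,g\ge0$ on $V\times\Omega$ we have $\int fS_tg\,dm=\int gS_tf\,dm$. The operators $S_t$ form a semigroup of self-adjoint contractions of $L^2(m)$.
\end{lemma}

\begin{proof}
Condition on the attempt times in $[0,t]$ being $t_1<\dots<t_n$; they are independent of the environment and of the chosen directions. The conditional value of $\int fS_tg\,dm$ is
\[
\Phi(f,g;t_1,\dots,t_n)=\sum_{w}d^{-n}\,\mathbb E_{\pi_p}\Big[f(x_0,\eta_0)\prod_{i=1}^n\mathbf 1\{\eta_{t_i}(e_i)=\alpha_i\}\,g(x_n,\eta_t)\Big],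
\]
summed over all words of length $n$. The edges are independent stationary reversible chains, so $(\eta_0,\eta_{t_1},\dots,\eta_{t_n},\eta_t)$ has the law of $(\eta_t,\eta_{t-t_1},\dots,\eta_{t-t_n},\eta_0)$. Making this substitution and reindexing the sum by reversed words gives $\Phi(f,g;t_1,\dots,t_n)=\Phi(g,f;t-t_n,\dots,t-t_1)$. The Poisson process of attempts on $[0,t]$ is invariant in law under $s\mapsto t-s$, and the first claim follows by averaging.

The semigroup property is the Markov property. By Jensen's inequality $|S_tg|^2\le S_t(|g|^2)$, and by the first claim $\int S_t(|g|^2)\,dm=\int|g|^2S_t1\,dm=\int|g|^2dm$. So $S_t$ is a contraction. For $f,g\in L^2(m)$, split both into nonnegative parts of their real and imaginary parts; all integrals are finite, and linearity gives self-adjointness.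
\end{proof}

For $u\in\ell^2(V)$ let $u\otimes1$ be the function $(x,\eta)\mapsto u(x)$, which has the same norm as $u$. Then
\begin{equation}\label{eq:compress}
\langle S_t(u\otimes1),u'\otimes1\rangle_{L^2(m)}=\langle Q_tu,u'\rangle_{\ell^2(V)} .
\end{equation}
So $Q_t$ is the compression of a symmetric semigroup. In particular $Q_t$ is a self-adjoint contraction with a symmetric stochastic kernel, and the kernel is invariant because $\pi_p$ and the dynamics are. For short times we have the expansion
\begin{equation}\label{eq:short}
Q_s=e^{-s}I+se^{-s}R+Y_s,\qquad\|Y_s\|\le s^2/2 .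
\end{equation}
Indeed, given exactly one attempt in $[0,s]$, the chosen edge is in a state of law $\beta$ at that moment, by stationarity. The remainder $Y_s(x,y)$ is the probability of being at $y$ after at least two attempts. It is nonnegative, symmetric as a difference of symmetric kernels, and its row sums are $\mathbb P(\mathrm{Poisson}(s)\ge2)\le s^2/2$; apply Schur's test.

Along a symmetric semigroup a quadratic form cannot decay faster than the exponential determined by its initial slope, and \eqref{eq:short} identifies the slope.

\begin{lemma}\label{lem:convex}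
If $u\in\ell^2(V)$ and $\|u\|=1$, then $\langle Q_tu,u\rangle\ge\exp(-pt\langle\Delta u,u\rangle)$ for all $t\ge0$.
\end{lemma}

\begin{proof}
Let $v=u\otimes1$ and $\varphi(t)=\langle Q_tu,u\rangle=\langle S_tv,v\rangle=\|S_{t/2}v\|^2\ge0$. Since $\|v\|=1$, Cauchy--Schwarz gives $\varphi(t)\ge\langle S_{t/2}v,v\rangle^2=\varphi(t/2)^2$, and by iteration $\varphi(t)\ge\varphi(t2^{-k})^{2^k}$. With $\lambda=\langle\Delta u,u\rangle$, \eqref{eq:short} gives
\[
\varphi(s)=e^{-s}+se^{-s}(1-p\lambda)+O(s^2)=1-p\lambda s+O(s^2).
\]
Therefore $\varphi(t2^{-k})^{2^k}\to e^{-p\lambda t}$ as $k\to\infty$.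
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:sharp}(c)]
Since $G$ has no loops, $\langle\Delta\delta_o,\delta_o\rangle=1$. The last computation with $u=\delta_o$ gives $Q_t(o,o)=1-pt+O(t^2)$, while $P_{at}(o,o)=\langle e^{-at\Delta}\delta_o,\delta_o\rangle=1-at+O(t^2)$. If $Q_t(o,o)\ge P_{at}(o,o)$ along a sequence $t\downarrow0$, then $(a-p)t\ge -O(t^2)$ along it, so $a\ge p$.
\end{proof}

\section{Nonamenable graphs: a spectral gap for the full process}\label{sec:nonamen}

\begin{proposition}\label{prop:nonamen}
Let $G$ be nonamenable and $\lambda_0=1-\|K\|$. There is $\varepsilon=\varepsilon(\mu)\in(0,1)$ such that, with $\theta=1-\varepsilon p\lambda_0\in(0,1)$,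
\[
e^{-pt}\le Q_t(o,o)\le\theta^{\,t-1}\qquad\text{for all }t\ge0 .
\]
Consequently Theorem \ref{thm:main} holds for $G$, with a constant depending on $G$ only through $\|K\|$.
\end{proposition}

\begin{proof}
By Lemma \ref{lem:geom}(ii), $\lambda_0\in(0,1]$. The lower bound is Lemma \ref{lem:convex} with $u=\delta_o$.

For the upper bound we show $\|S_1\|\le\theta$. The gap is known for $K$ on $\ell^2(V)$, while $S_1$ acts on the larger space $L^2(m)$, where the environment could steer the walker. We therefore isolate an event on which the step of the walker is independent of the environment both before and after it. Let $\mathcal E$ be the event that there is exactly one attempt in $[0,1]$, at time $T$ say, and that the chosen edge refreshes at least once in $(0,T)$ and at least once in $(T,1)$. Its probability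
\[
\varepsilon=e^{-1}\int_0^1(1-e^{-\mu s})(1-e^{-\mu(1-s)})\,ds
\]
does not depend on the starting state. Write $S_1=H+H'$ with
\[
Hg(x,\eta)=\mathbb E_{x,\eta}[g(X_1,\eta_1);\mathcal E],\qquad H'g(x,\eta)=\mathbb E_{x,\eta}[g(X_1,\eta_1);\mathcal E^c].
\]

\emph{The operator $H$.} Given $\mathcal E$, the chosen edge $e$ is uniform among the edges at $x$. The states $\eta_T(e)$ and $\eta_1(e)$ were assigned at two different refreshes, so they are independent with law $\beta$, and independent of $\eta_0$ and of the other edges. The other edges evolve with their unconditioned law. Let $\Psi_e$ be the Markov operator on $\Omega$ that resamples $e$ from $\beta$ and lets each other edge move independently by the kernel $k_1$ of \eqref{eq:edge}. Then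
\begin{equation}\label{eq:H}
Hg(x,\cdot)=\frac{\varepsilon}{d}\sum_{y\sim x}\big[p\,\Psi_{xy}\,g(y,\cdot)+(1-p)\Psi_{xy}\,g(x,\cdot)\big].
\end{equation}
If $\eta\sim\pi_p$ and $\eta'$ is obtained from $\eta$ by $\Psi_e$, the pairs $(\eta(e'),\eta'(e'))$, $e'\in E$, are independent and exchangeable, so $(\eta,\eta')$ is exchangeable. Hence $\Psi_e$ is symmetric with respect to $\pi_p$, and, as in Lemma \ref{lem:rev}, a contraction of $L^2(\pi_p)$. Because $\Psi_{xy}=\Psi_{yx}$, interchanging $x$ and $y$ in the first term of \eqref{eq:H} shows $\int fHg\,dm=\int gHf\,dm$ for $f,g\ge0$. Put $\bar g(x)=\|g(x,\cdot)\|_{L^2(\pi_p)}$, so that $\|\bar g\|_{\ell^2(V)}=\|g\|_{L^2(m)}$. The triangle inequality in \eqref{eq:H} gives $\|Hg(x,\cdot)\|_{L^2(\pi_p)}\le\varepsilon R\bar g(x)$, and therefore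
\[
\|H\|\le\varepsilon\|R\|\le\varepsilon(1-p+p\|K\|)=\varepsilon(1-p\lambda_0).
\]

\emph{The operator $H'$.} We run Schur's test on $V\times\Omega$. Cauchy--Schwarz gives $|H'g|^2\le\mathbb P(\mathcal E^c)\,H'(|g|^2)=(1-\varepsilon)H'(|g|^2)$. By the symmetry of $S_1$ and $H$, and $H1=\varepsilon$,
\[
\int H'(|g|^2)\,dm=\int S_1(|g|^2)\,dm-\int H(|g|^2)\,dm=(1-\varepsilon)\int|g|^2dm .
\]
So $\|H'\|\le1-\varepsilon$ and $\|S_1\|\le\varepsilon(1-p\lambda_0)+1-\varepsilon=\theta$. By \eqref{eq:compress} and the semigroup property, $Q_t(o,o)\le\|S_1\|^{\lfloor t\rfloor}\|S_{t-\lfloor t\rfloor}\|\le\theta^{\lfloor t\rfloor}\le\theta^{\,t-1}$.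

\emph{Comparison with $P_t$.} Since $\Delta\ge\lambda_0I$, we have $e^{-t}\le P_t(o,o)\le e^{-\lambda_0t}$. With $c=\log(1/\theta)$,
\[
P_{(p/\lambda_0)t}(o,o)\le e^{-pt}\le Q_t(o,o)\le\theta^{-1}e^{-ct}\le\theta^{-1}P_{ct}(o,o).
\]
By monotonicity in \eqref{eq:basic}, $C=\max(1,\theta^{-1},1/c,p/\lambda_0)$ works in Theorem \ref{thm:main}.
\end{proof}

On an amenable graph $\|R\|=1$ by Lemma \ref{lem:geom}(iii), so operator norms give nothing, and a finer tool is needed.

\section{The trace on invariant operators}\label{sec:trace}

In Sections \ref{sec:trace}--\ref{sec:upper} the graph $G$ is unimodular. Let $\mathcal A$ be the set of bounded operators on $\ell^2(V)$ with invariant kernel; equivalently, those commuting with the unitaries $\delta_x\mapsto\delta_{\gamma x}$, $\gamma\in\Gamma$. It is closed under sums, products and adjoints, and by the spectral theorem it contains $f(L)$ for every self-adjoint $L\in\mathcal A$ and bounded Borel $f$. It contains $\Delta$, $R$, $P_t$ and $Q_t$. Put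
\[
\tau(A)=\langle A\delta_o,\delta_o\rangle=A(o,o).
\]
The functional $\tau$ is \emph{monotone}: if $Y\le Y'$, then $\tau(C^*YC)=\langle YC\delta_o,C\delta_o\rangle\le\tau(C^*Y'C)$.

\begin{lemma}\label{lem:trace}
$\tau(AB)=\tau(BA)$ for all $A,B\in\mathcal A$.
\end{lemma}

\begin{proof}
The function $f(x,y)=A(x,y)B(y,x)$ is invariant, and $\sum_y|f(o,y)|\le\|A^*\delta_o\|\,\|B\delta_o\|<\infty$ by Cauchy--Schwarz. Applying \eqref{eq:mtp} to the positive and negative parts of $\operatorname{Re}f$ and $\operatorname{Im}f$ gives $\tau(AB)=\sum_yf(o,y)=\sum_yf(y,o)=\tau(BA)$.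
\end{proof}

Consequently $\tau$ of a product is unchanged by cyclic permutation of the factors; we call this \emph{cyclicity}. Unimodularity cannot be dropped here: for a bounded invariant $f\geq0$ of range $r$, the lemma applied to the kernels $f(x,y)$ and $\mathbf 1\{\operatorname{dist}(x,y)\le r\}$ is exactly \eqref{eq:mtp}, and general $f$ follow by truncation as in Lemma \ref{lem:geom}(i).

\subsection{The lower bound}

\begin{proposition}\label{prop:lower}
If $G$ is unimodular, then $Q_t(o,o)\ge P_{pt}(o,o)$ for all $t\ge0$.
\end{proposition}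

\begin{proof}
Partition $[0,2]$ into disjoint intervals $J_1,\dots,J_N$ of length $2/N$, and let $\Pi_i=\mathbf 1_{J_i}(\Delta)\in\mathcal A$. These are projections with sum $I$. The vector $\delta_o$ is the sum of the pieces $\Pi_i\delta_o$, and cyclicity removes the cross terms from the quadratic form of $Q_t$:
\[
Q_t(o,o)=\sum_i\tau(Q_t\Pi_i^2)=\sum_i\tau(\Pi_iQ_t\Pi_i)=\sum_i\langle Q_t\Pi_i\delta_o,\Pi_i\delta_o\rangle .
\]
If $\Pi_i\delta_o\ne0$, the unit vector $u=\Pi_i\delta_o/\|\Pi_i\delta_o\|$ has $\langle\Delta u,u\rangle\le\sup J_i$, and $\|\Pi_i\delta_o\|^2=\nu(J_i)$. By Lemma \ref{lem:convex} and $\sup J_i\le\lambda+2/N$ for $\lambda\in J_i$,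
\[
Q_t(o,o)\ge\sum_i\nu(J_i)\,e^{-pt\sup J_i}\ge e^{-2pt/N}\int e^{-pt\lambda}\,\nu(d\lambda)=e^{-2pt/N}P_{pt}(o,o).
\]
Let $N\to\infty$.
\end{proof}

\subsection{A H\"older inequality}

The upper bound needs the following statement: inserting invariant contractions between the factors of a power cannot increase the trace.

\begin{proposition}\label{prop:holder}
Let $D\in\mathcal A$ be self-adjoint with $\|D\|\le1$, let $k\ge1$, and let $B_1,\dots,B_k\in\mathcal A$ be contractions. Then
\[
|\tau(DB_1DB_2\cdots DB_k)|\le\tau(|D|^k).
\]
\end{proposition}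

The case $k=2$ shows the mechanism. By Cauchy--Schwarz,
\[
|\tau(DB_1DB_2)|=|\langle DB_2\delta_o,B_1^*D\delta_o\rangle|\le\tau(B_2^*D^2B_2)^{1/2}\,\tau(DB_1B_1^*D)^{1/2}.
\]
The second factor is at most $\tau(D^2)^{1/2}$ by monotonicity, and so is the first once cyclicity turns it into $\tau(DB_2B_2^*D)^{1/2}$. Cyclicity is essential: for $2\times2$ matrices with the functional $A\mapsto A(1,1)$, the matrix $D=\operatorname{diag}(\epsilon,1)$ with $0<\epsilon<1$, and $B_1=B_2$ the coordinate swap, the left side is $\epsilon$ and the right side is $\epsilon^2$. The general proof iterates Cauchy--Schwarz to reach powers of $2$ and then approximates $k$ by cutting $|D|$ into roots.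

\begin{proof}
Let $n$ range over $2,4,8,\dots$, and for $A\in\mathcal A$ put $\|A\|_n=\tau((A^*A)^{n/2})^{1/n}$. Cyclicity applied to $(AA^*)^{n/2}=A(A^*A)^{n/2-1}A^*$ gives $\|A^*\|_n=\|A\|_n$. Also $\|A^*A\|_n^n=\tau((A^*A)^n)=\|A\|_{2n}^{2n}$. Hence
\begin{equation}\label{eq:norms}
\|A^*A\|_n=\|AA^*\|_n=\|A\|_{2n}^2 .
\end{equation}

\emph{Step 1: the inequality $(\mathrm H_n)$: $|\tau(A_1\cdots A_n)|\le\prod_{i}\|A_i\|_n$ for $A_i\in\mathcal A$.} For $n=2$,
\[
|\tau(A_1A_2)|=|\langle A_2\delta_o,A_1^*\delta_o\rangle|\le\|A_2\|_2\|A_1^*\|_2=\|A_1\|_2\|A_2\|_2 .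
\]
Assume $(\mathrm H_n)$. Moving the leading $B^*$ to the end produces a product of $n$ factors alternating between $A^*A$ and $BB^*$, so $(\mathrm H_n)$ and \eqref{eq:norms} give
\[
\|AB\|_n^n=\tau\big((B^*A^*AB)^{n/2}\big)=\tau\big((A^*A\,BB^*)^{n/2}\big)\le\|A^*A\|_n^{n/2}\|BB^*\|_n^{n/2}=\|A\|_{2n}^n\|B\|_{2n}^n .
\]
Grouping $2n$ factors in pairs, $|\tau(A_1\cdots A_{2n})|\le\prod_{j\le n}\|A_{2j-1}A_{2j}\|_n\le\prod_{i\le2n}\|A_i\|_{2n}$, which is $(\mathrm H_{2n})$.

\emph{Step 2: $\|LB\|_n\le\|L\|_n$ if $L\in\mathcal A$ is self-adjoint and $B\in\mathcal A$ is a contraction.} Let $q=n/2$ and $Y=LBB^*L$, so $0\le Y\le L^2$ and $\|LB\|_n^n=\|(LB)^*\|_n^n=\tau(Y^q)$. We must show $\tau(Y^q)\le\tau(L^{2q})$. For $q=1$ this is monotonicity. For $q\ge2$ we cannot simply raise $Y\le L^2$ to the power $q$, so we replace one factor only. By monotonicity, cyclicity and $(\mathrm H_q)$,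
\[
\tau(Y^q)\le\tau\big(Y^{(q-1)/2}L^2Y^{(q-1)/2}\big)=\tau(Y^{q-1}L^2)\le\|Y\|_q^{q-1}\|L^2\|_q=\tau(Y^q)^{(q-1)/q}\,\tau(L^{2q})^{1/q}.
\]
If $\tau(Y^q)>0$, divide by $\tau(Y^q)^{(q-1)/q}$; otherwise there is nothing to prove.

Steps 1 and 2 together give, for self-adjoint $L\in\mathcal A$ and contractions $C_i\in\mathcal A$,
\begin{equation}\label{eq:dyadic}
|\tau(LC_1\cdots LC_n)|\le\prod_i\|LC_i\|_n\le\|L\|_n^n=\tau(L^n).
\end{equation}

\emph{Step 3: general $k$.} Write $D=|D|\Theta$ with $\Theta=\operatorname{sgn}(D)\in\mathcal A$, a contraction. Given $n$, let $j=\lceil n/k\rceil$ and $L=|D|^{1/j}\in\mathcal A$, which is a contraction because $\|D\|\le1$. Then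
\[
DB_1\cdots DB_k=L^j\Theta B_1\,L^j\Theta B_2\cdots L^j\Theta B_k
\]
is a product that starts with $L$ and contains $jk\ge n$ copies of $L$. For $i<n$ let $C_i$ be what stands between the $i$th and the $(i+1)$st copy, which is either $I$ or some $\Theta B_l$. Let $C_n$ be everything after the $n$th copy, a product of the contractions $L$, $\Theta$, $B_l$. The product equals $LC_1\cdots LC_n$, and \eqref{eq:dyadic} bounds the modulus of its trace by $\tau(|D|^{n/j})=\int_{[0,1]}z^{n/j}\,\nu'(dz)$, where $\nu'$ is the spectral measure of $|D|$ at $\delta_o$. Since $n/k\le j<n/k+1$, we have $n/j\to k$ as $n\to\infty$, and dominated convergence gives the limit $\tau(|D|^k)$.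
\end{proof}

\section{The memory of the walker as a queue}\label{sec:queue}

We now produce the factorization used in Section \ref{sec:Z}. We want many attempts that are cut off from past and future: all edges tried earlier have been forgotten, and the edge tried now is forgotten before the next attempt. In the original construction this event depends on which edges the walker has tried, so conditioning on it distorts the path. The remedy is to attach the refresh clock to the \emph{attempt} rather than to the edge. By \eqref{eq:edge}, all that matters about an observed edge is how long the observation stays valid, and this is an exponential time that can be sampled without knowing the edge.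

\subsection{The construction}

Let $T_1<T_2<\cdots$ be a Poisson process of rate $1$, and let $\sigma_i$ be exponential of rate $\mu$, $\xi_i$ of law $\beta$, and $U_i$ uniform on $\{1,\dots,d\}$, all independent. Enumerate the neighbors of each vertex. A walker starts at $o$, and at time $T_i$ it tries the edge $e_i$ from its position to the $U_i$th neighbor. Let $J(i)=\max\{j<i:e_j=e_i\}$ be the previous attempt on that edge, if there is one. Say that $i$ \emph{remembers} if $J(i)$ exists and $T_{J(i)}+\sigma_{J(i)}>T_i$. Put $a_i=a_{J(i)}$ if $i$ remembers and $a_i=\xi_i$ otherwise. The walker crosses $e_i$ if and only if $a_i=1$.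

\begin{lemma}\label{lem:rep}
This walk has the law of $X$ started from $o$ with $\eta_0\sim\pi_p$.
\end{lemma}

\begin{proof}
In both models the attempt times form a Poisson process of rate $1$, and the path is determined by these times and the words followed. So condition on $T_i=t_i$, fix a word $w$ of length $n$ from $o$, and compare the probabilities of following $w$. The word determines $J(i)$ for $i\le n$. Put $q_i=\beta(\alpha_i)$ if $J(i)$ does not exist, and $q_i=k_{t_i-t_j}(\alpha_j,\alpha_i)$ if $J(i)=j$.

In the original model the probability is $d^{-n}\prod_e\mathbb P(\eta_{t_i}(e)=\alpha_i\text{ for all }i\text{ with }e_i=e)$, and this equals $d^{-n}\prod_iq_i$ because each edge is a stationary Markov chain with kernel \eqref{eq:edge}.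

In the construction, by induction on $i$, the walker follows $w$ if and only if each $U_i$ takes the value that selects $e_i$ at $x_{i-1}$ and, for each $i$, the following condition holds: $\xi_i=\alpha_i$ if $J(i)$ does not exist; and if $J(i)=j$, either $\sigma_j>t_i-t_j$ and $\alpha_i=\alpha_j$, or $\sigma_j\le t_i-t_j$ and $\xi_i=\alpha_i$. The $i$th condition has probability $q_i$ by \eqref{eq:edge}, and it involves only $\xi_i$ and $\sigma_{J(i)}$. The map $J$ is injective, since $i$ is the \emph{next} attempt on the same edge after $J(i)$. So the conditions involve disjoint sets of independent variables, and the probability is again $d^{-n}\prod_iq_i$.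
\end{proof}

From now on $X$ denotes the walk of the construction. Regard $i$ as a customer who is present during $[T_i,T_i+\sigma_i)$. This is an $M/M/\infty$ queue, started empty: customers arrive at rate $1$ and each leaves independently at rate $\mu$. It is described by $\mathcal Q=(T_i,\sigma_i)_{i\ge1}$, which involves no geometry. Call $i$ \emph{isolated} if
\[
T_j+\sigma_j\le T_i\ \text{ for all }j<i\qquad\text{and}\qquad T_i+\sigma_i\le T_{i+1},
\]
that is, customer $i$ finds the system empty and leaves before the next arrival (Figure \ref{fig:queue}). Let $M_t$ be the number of isolated $i$ with $T_i\le t$.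

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.25]
\draw[->] (0,0) -- (8.9,0);
\draw (0,0.08) -- (0,-0.08) node[below] {$0$};
\draw (8.3,0.08) -- (8.3,-0.08) node[below] {$t$};
\foreach \n/\s/\e/\h in {2/2/3.8/0.4,3/2.8/3.3/0.8,4/3.5/4.4/1.2,6/6.2/7.4/0.4,7/7/7.8/0.8}
  {\draw (\s,0.08) -- (\s,-0.08) node[below] {$T_{\n}$};
   \draw[dotted] (\s,0) -- (\s,\h); \draw[thick] (\s,\h) -- (\e,\h);}
\foreach \n/\s/\e in {1/1/1.6,5/5/5.7}
  {\draw (\s,0.08) -- (\s,-0.08) node[below] {$T_{\n}$};
   \draw[dotted] (\s,0) -- (\s,0.4); \draw[line width=2.5pt] (\s,0.4) -- (\e,0.4);}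
\node at (1,-1) {$R$}; \node at (2.8,-1) {$B_1$}; \node at (5,-1) {$R$}; \node at (6.6,-1) {$B_2$};
\end{tikzpicture}
\caption{Each attempt $i$ of the walker is remembered during the interval $[T_i,T_i+\sigma_i)$, drawn as a bar. Attempts $1$ and $5$ (heavy bars) overlap no other interval and are isolated. Given the intervals, the position at time $t$ has kernel $RB_1RB_2$, where $B_1$ comes from attempts $2,3,4$ and $B_2$ from attempts $6,7$.}
\label{fig:queue}
\end{figure}

\subsection{Factorization at isolated attempts}

\begin{lemma}\label{lem:factor}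
Almost surely $\mathbb P(X_t=o\mid\mathcal Q)\le\tau(|R|^{M_t})$, where $|R|^0=I$.
\end{lemma}

\begin{proof}
Fix $\mathcal Q$, let $n$ be the number of arrivals up to time $t$, and $M=M_t$. The $U_i$ and $\xi_i$ are independent of $\mathcal Q$, and given $\mathcal Q$ a word determines which indices remember. As in the proof of Lemma \ref{lem:rep}, the conditional probability of following a word of length $n$ from $o$ is $d^{-n}\prod_{i\le n}w_i$, where
\[
w_i=\begin{cases}\mathbf 1\{\alpha_i=\alpha_{J(i)}\}&\text{if $i$ remembers,}\\ \beta(\alpha_i)&\text{otherwise.}\end{cases}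
\]
Let $i_1<\dots<i_M$ be the isolated indices in $\{1,\dots,n\}$. They cut the remaining indices into consecutive, possibly empty, blocks $\mathcal B_0,\dots,\mathcal B_M$, with $\mathcal B_l$ following $i_l$ for $l\ge1$.

An isolated index never remembers, because all earlier customers have left. Let $i\in\mathcal B_l$ with $l\ge1$. Every $j<i_l$ has left by $T_{i_l}<T_i$, and $i_l$ has left by $T_{i_l+1}\le T_i$. So $i$ can remember only if $J(i)\in\mathcal B_l$; for $l=0$ this is automatic. Let $J'(i)$ be the last index before $i$ \emph{within the block} that uses $e_i$, if any. If $J'(i)$ exists it equals $J(i)$, and if not, $i$ does not remember. So $w_i$ is unchanged when $J$ is replaced by $J'$, and it depends only on the piece of the word that belongs to the block. Summing over words that end at $o$, first over the pieces with fixed endpoints and then over the endpoints, gives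
\[
\mathbb P(X_t=o\mid\mathcal Q)=(B_0RB_1R\cdots RB_M)(o,o).
\]
Here an isolated step has weight $p/d$ for each neighbor and $d\cdot\frac{1-p}{d}$ for staying, which is the kernel $R$. The kernel $B_l(x,y)$ is the sum, over words from $x$ to $y$ indexed by $\mathcal B_l$, of $d^{-|\mathcal B_l|}\prod_{i\in\mathcal B_l}w_i$, and $B_l=I$ if the block is empty.

We claim that $B_l$ is a contraction in $\mathcal A$. Its row sums are $1$: given the earlier steps and the edge $e_i$ of the last step, $w_i$ sums to $1$ over $\alpha_i\in\{0,1\}$, there are $d$ choices of $e_i$, and we remove the steps one at a time from the end. It is invariant: an automorphism $\gamma$ maps words from $x$ to $y$ bijectively to words from $\gamma x$ to $\gamma y$, preserving the $\alpha_i$ and the coincidences among the $e_i$, hence the weights. By \eqref{eq:mtp}, $\sum_xB_l(x,o)=\sum_xB_l(o,x)=1$, so by transitivity all column sums are $1$. Schur's test proves the claim.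

If $M=0$, the probability is at most $1=\tau(I)$. If $M\ge1$, cyclicity and Proposition \ref{prop:holder}, applied to the self-adjoint contraction $D=R$, give
\[
\tau(B_0RB_1\cdots RB_M)=\tau\big(RB_1R\cdots B_{M-1}R(B_MB_0)\big)\le\tau(|R|^M).\qedhere
\]
\end{proof}

\subsection{Counting isolated attempts}

The queue empties again and again, and each time it does, the next customer has a fixed chance to be isolated. We show that the mean time between successive emptyings is at most $e^{1/\mu}$ and that this chance is $\frac\mu{1+\mu}$, which explains the constant $\kappa$. For exponential error bounds we also need an exponential moment of the busy period.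

The number $N_t$ of customers present is a Markov chain on $\{0,1,2,\dots\}$ with generator
\[
\mathcal Lf(n)=f(n+1)-f(n)+\mu n\big(f(n-1)-f(n)\big).
\]

\begin{lemma}\label{lem:busy}
Let $N_0=1$ and let $W$ be the hitting time of $0$. Then $\mathbb E[W]\le e^{1/\mu}-1$, and $\mathbb E[e^{sW/2}]<\infty$ for some $s>0$ depending only on $\mu$.
\end{lemma}

\begin{proof}
We look for $g\ge0$ with $g(0)=0$ and $\mathcal Lg=-1$ on $\{1,2,\dots\}$. For the increments $\delta_n=g(n)-g(n-1)$ this reads $\mu n\delta_n=1+\delta_{n+1}$. A bounded solution is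
\[
\delta_n=\sum_{k\ge1}\frac{\mu^{-k}}{n(n+1)\cdots(n+k-1)},\qquad n\ge1:
\]
in $\mu n\delta_n$ the term $k=1$ equals $1$, and the terms $k\ge2$ sum to $\delta_{n+1}$. Also $0<\delta_n\le\delta_1=\sum_{k\ge1}\mu^{-k}/k!=e^{1/\mu}-1$. Let $g(n)=\delta_1+\dots+\delta_n$.

For $j\ge2$ let $\zeta_j$ be the exit time from $\{1,\dots,j-1\}$. Since $N_t\le1+\#\{\text{arrivals in }[0,t]\}$, level $j$ is reached only at times tending to infinity with $j$, so $\zeta_j\uparrow W$ almost surely. Up to $\zeta_j$ the chain has finitely many states, so Dynkin's formula applies: for $F(t,n)=e^{at}f(n)$, the process $F(t\wedge\zeta_j,N_{t\wedge\zeta_j})-\int_0^{t\wedge\zeta_j}e^{au}(af+\mathcal Lf)(N_u)\,du$ is a martingale. With $a=0$ and $f=g$ we get $\mathbb E[t\wedge\zeta_j]=g(1)-\mathbb E[g(N_{t\wedge\zeta_j})]\le\delta_1$, and monotone convergence in $j$ and $t$ gives $\mathbb E[W]\le\delta_1$. In particular $W<\infty$ almost surely.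

Now let $f=e^{sg}$ with $0<s\le1/\delta_1$. Using $e^z-1\le z+z^2$ on $[0,1]$, $e^{-z}-1\le-z+z^2/2$ on $[0,\infty)$, and $\mu n\delta_n^2=(1+\delta_{n+1})\delta_n\le(1+\delta_1)\delta_1$, we find for $n\ge1$
\[
\frac{\mathcal Lf(n)}{f(n)}=(e^{s\delta_{n+1}}-1)+\mu n(e^{-s\delta_n}-1)\le-s+s^2\Big(\delta_1^2+\tfrac12(1+\delta_1)\delta_1\Big),
\]
which is at most $-s/2$ once $s\le(2\delta_1^2+(1+\delta_1)\delta_1)^{-1}$. Dynkin's formula with $a=s/2$ and $f\ge1$ gives $\mathbb E[e^{(s/2)(t\wedge\zeta_j)}]\le f(1)=e^{s\delta_1}$, and Fatou's lemma gives $\mathbb E[e^{sW/2}]\le e^{s\delta_1}$.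
\end{proof}

We recall the \emph{Chernoff bound}. If $Y_1,Y_2,\dots$ are i.i.d.\ and integrable, $\mathbb E[e^{\vartheta_0Y_1}]<\infty$ for some $\vartheta_0>0$, and $a>\mathbb E[Y_1]$, then $\mathbb P(Y_1+\dots+Y_k\ge ak)\le e^{-ck}$ for some $c>0$ and all $k$. Indeed, $\vartheta\mapsto\mathbb E[e^{\vartheta(Y_1-a)}]$ equals $1$ at $0$ with negative right derivative, so it is below $1$ for some $\vartheta>0$, and Markov's inequality applies.

\begin{lemma}\label{lem:count}
For every $c_1\in(0,\kappa)$ there are $C_2,c_2>0$, depending only on $\mu$ and $c_1$, with $\mathbb P(M_t<c_1t)\le C_2e^{-c_2t}$ for all $t\ge0$.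
\end{lemma}

\begin{proof}
The queue starts empty, and by Lemma \ref{lem:busy} it returns to $0$ after each busy period. So time splits into cycles, each consisting of an idle period, exponential of rate $1$, and an independent busy period distributed as $W$. Let $\ell_k$ be the length of the $k$th cycle and $\chi_k$ the indicator that in this cycle $N$ jumps from $1$ back to $0$ at its first jump after the idle period, which means that the first customer of the cycle is isolated. By the strong Markov property the pairs $(\ell_k,\chi_k)$ are i.i.d. From state $1$ the chain moves down at rate $\mu$ and up at rate $1$, so $\mathbb E[\chi_1]=\frac\mu{1+\mu}$. By Lemma \ref{lem:busy}, $\ell_1$ has an exponential moment and $\mathbb E[\ell_1]\le e^{1/\mu}$.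

Since $c_1<\kappa$, we can choose $b<e^{-1/\mu}$ and $b'$ with $c_1/b<b'<\frac\mu{1+\mu}$. Let $k=\lfloor bt\rfloor$. If $\ell_1+\dots+\ell_k\le t$, the first $k$ cycles are over by time $t$ and $M_t\ge\chi_1+\dots+\chi_k$. Hence
\[
\mathbb P(M_t<c_1t)\le\mathbb P(\ell_1+\dots+\ell_k>t)+\mathbb P(\chi_1+\dots+\chi_k<c_1t).
\]
Since $t\ge k/b$ and $1/b>\mathbb E[\ell_1]$, the first term is at most $e^{-c'k}$. Since $c_1t<\frac{c_1}b(k+1)\le b'k$ for $k\ge k_0$ and $b'<\mathbb E[\chi_1]$, the Chernoff bound for $-\chi_i$ shows that the second term is at most $e^{-c''k}$ for $k\ge k_0$. With $c'''=\min(c',c'')$ and $k\ge bt-1$, the sum is at most $2e^{c'''}e^{-c'''bt}$ when $k\ge k_0$. The remaining $t$ satisfy $t<k_0/b$ and are covered by enlarging $C_2$.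
\end{proof}

\section{The upper bounds}\label{sec:upper}

It remains to compare $\tau(|R|^s)=\int|1-p\lambda|^s\,\nu(d\lambda)$ with $P_{ps}(o,o)$. This quantity is nonincreasing in $s\ge0$ because $|1-p\lambda|\le1$ on $[0,2]$. For $p>\frac12$ the function $1-p\lambda$ is negative near $\lambda=2$, and the absolute value costs an extra term. Let $r=(2p-1)_+$, which is less than $1$ since $p<1$. For $\lambda\in[0,2]$ and $s>0$,
\[
|1-p\lambda|^s\le e^{-ps\lambda}+r^s .
\]
Indeed, $0\le1-p\lambda\le e^{-p\lambda}$ if $p\lambda\le1$, and $0<p\lambda-1\le2p-1=r$ if $p\lambda>1$. So $\tau(|R|^s)\le P_{ps}(o,o)+r^s$. Splitting according to whether $M_t<c_1t$, Lemmas \ref{lem:rep}, \ref{lem:factor} and \ref{lem:count} give, for unimodular $G$, every $c_1\in(0,\kappa)$ and $t>0$,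
\begin{equation}\label{eq:master}
Q_t(o,o)\le\mathbb P(M_t<c_1t)+\tau(|R|^{c_1t})\le C_2e^{-c_2t}+P_{pc_1t}(o,o)+r^{c_1t}.
\end{equation}

\begin{proof}[Proof of Theorem \ref{thm:sharp}(a)]
The lower bound is Proposition \ref{prop:lower}. For the upper bound take $c_1=\kappa/2$ and $c=\min(c_2,\,pc_1,\,c_1\log(1/r))>0$, with $\log(1/0)=\infty$. By \eqref{eq:basic}, each of $e^{-c_2t}$ and $r^{c_1t}$ is at most $e^{-ct}\le P_{ct}(o,o)$, and $P_{pc_1t}(o,o)\le P_{ct}(o,o)$. So \eqref{eq:master} gives $Q_t(o,o)\le(C_2+2)P_{ct}(o,o)$ for $t>0$, and at $t=0$ both probabilities equal $1$. With $C=\max(C_2+2,1/c)$, which depends only on $p$ and $\mu$, we obtain $Q_t(o,o)\le CP_{t/C}(o,o)$.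
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}]
If $G$ is nonamenable, use Proposition \ref{prop:nonamen}. If $G$ is amenable, it is unimodular by Lemma \ref{lem:geom}(i), and Theorem \ref{thm:sharp}(a) applies. It gives the upper bound with some $C\ge1$, and $Q_t(o,o)\ge P_{pt}(o,o)\ge\frac1CP_{Ct}(o,o)$ by \eqref{eq:basic}.
\end{proof}

In part (a) the time scale $c$ was lowered to absorb the two exponential terms of \eqref{eq:master}. On an amenable graph this is unnecessary, because $P_t(o,o)$ decays more slowly than any exponential.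

\begin{proof}[Proof of Theorem \ref{thm:sharp}(b)]
By Lemma \ref{lem:geom}(i) the graph is unimodular, so the lower bound is Proposition \ref{prop:lower} and \eqref{eq:master} holds. Let $\omega>0$ and $\Pi=\mathbf 1_{[0,\omega)}(\Delta)\in\mathcal A$. By Lemma \ref{lem:geom}(iii), $\Pi\ne0$. If $\Pi\delta_o=0$, then invariance and transitivity would give $\Pi\delta_x=0$ for all $x$, so $\Pi=0$. Hence $\nu([0,\omega))=\|\Pi\delta_o\|^2>0$, and \eqref{eq:basic} gives $P_s(o,o)\ge\nu([0,\omega))\,e^{-\omega s}$ for all $s\ge0$.

Given $a\in(0,p\kappa)$, choose $c_1\in(a/p,\kappa)$ and then $\omega>0$ with $\omega pc_1\le\min(c_2,\,c_1\log(1/r))$. Each of $e^{-c_2t}$ and $r^{c_1t}$ is at most $e^{-\omega pc_1t}\le P_{pc_1t}(o,o)/\nu([0,\omega))$. So \eqref{eq:master} gives $Q_t(o,o)\le CP_{pc_1t}(o,o)\le CP_{at}(o,o)$ with $C=1+(C_2+1)/\nu([0,\omega))$; the case $t=0$ is trivial since $C\ge1$.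
\end{proof}

\section{Constants and hypotheses}\label{sec:remarks}

\begin{remark}[Dependence on the graph]
On unimodular graphs, in particular on all Cayley graphs and all amenable transitive graphs, the constant in Theorem \ref{thm:main} depends only on $(p,\mu)$. A graph that is not unimodular is nonamenable, and there our constant depends on $G$ only through $\|K\|$. In that case we do not claim $P_{pt}(o,o)\le Q_t(o,o)$; the lower bound we prove is $Q_t(o,o)\ge e^{-pt}$. Unimodularity enters through Lemma \ref{lem:trace} and through the column sums of the kernels $B_l$ in Lemma \ref{lem:factor}.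
\end{remark}

\begin{remark}[Dependence on $p$ and $\mu$]
Since $G$ is infinite and connected, \eqref{eq:dirichlet} shows that $\Delta f=0$ with $f\in\ell^2(V)$ forces $f$ to be constant, hence zero. So $\nu(\{0\})=0$ and $P_t(o,o)\to0$ by \eqref{eq:basic}. For $p=0$ the walker never moves and the upper bound fails; for $p=1$ the two walks coincide. The constant $C$ cannot stay bounded as $\mu\to0$. With probability $(1-p)^de^{-d\mu t}$ all edges at $o$ are closed at time $0$ and none refreshes before time $t$, so $Q_{1/\mu}(o,o)\ge(1-p)^de^{-d}$, whereas a bound $C\le C_0$ would give $Q_{1/\mu}(o,o)\le C_0P_{1/(\mu C_0)}(o,o)\to0$. The restriction $\mu\le1$ is part of the formulation of the model and is not used in the proofs.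
\end{remark}

\begin{thebibliography}{1}
\bibitem{HS} Jonathan Hermon and Perla Sousi, \emph{A comparison principle for random walk on dynamical percolation}, arXiv:1902.02770 (2019).
\end{thebibliography}
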